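# Square functions of averages over nested rectangles in $\mathbb Z^d$

## 1. The guess "always finite", tested on martingales, bounded functions and point masses

Take a growing sequence of boxes in $\mathbb Z^d$, each contained in the next, and average a function along an action of $\mathbb Z^d$ over these boxes. How much do consecutive averages differ, if the differences are measured by the sum of their squares? The answer one would first guess is that this sum is finite almost everywhere, even for a function that is merely integrable. Let us fix the question precisely and then test the guess.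

**Setting.** $(X,\Sigma,\mu)$ is a measure space with a measure-preserving $\mathbb Z^d$-action $T$: each $T_y$ is an invertible measure-preserving map, and $T_{y+z}=T_yT_z$. It acts on functions by $T_yf(x)=f(T_{-y}x)$. For finite nonempty sets $E_i\subset\mathbb Z^d$ put
$$M_if(x)=\frac1{|E_i|}\sum_{y\in E_i}(T_yf)(x).$$
A *rectangle* is a product $\prod_{k=1}^d([a_k,b_k]\cap\mathbb Z)$ with integers $a_k\le b_k$. Rectangles $E_1,E_2,\dots$ are *nested* if $E_i\subset E_{i+1}$ for all $i$. For instance $\{0\}\times\{0\}\subset\{0,1\}\times\{0\}\subset\{0,1\}\times\{-5,\dots,7\}$ is nested; nothing is assumed about side ratios or about the speed of growth.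

**Question.** Let $(X,\Sigma,\mu)$ be a non-atomic probability space with a measure-preserving $\mathbb Z^d$-action, $\{E_i\}$ a collection of nested rectangles, and $\phi\in L^1(\mu)$. Is it always true that
$$S\phi=\Big(\sum_i|(M_i-M_{i+1})\phi|^2\Big)^{1/2}<\infty\qquad\mu\text{-almost everywhere?}$$

The question is from Ben Krause, "On Higher-Dimensional Oscillation in Ergodic Theory", arXiv:1309.2336 (2013).

**Why one guesses yes.** A *dyadic interval* of length $2^\tau$ is a set $[m2^\tau,(m+1)2^\tau)\cap\mathbb Z$ with $m\in\mathbb Z$. On $\mathbb Z$, let $\mathbb E_\tau f(n)$ be the average of $f$ over the dyadic interval of length $2^\tau$ that contains $n$. For $\tau<\sigma$ the function $(\mathbb E_\sigma-\mathbb E_{\sigma+1})f$ is constant on dyadic intervals of length $2^{\tau+1}$, while $(\mathbb E_\tau-\mathbb E_{\tau+1})f$ has sum zero over each of them. So the differences are orthogonal, and $\sum_\tau\|(\mathbb E_\tau-\mathbb E_{\tau+1})f\|_2^2\le\|f\|_2^2$. The averages $M_i$ look similar, except that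 their windows slide with the point.

**Test on bounded functions.** Let $E_i=\{0,\dots,i-1\}$ and $|\phi|\le1$. The coefficients of $M_i-M_{i+1}$ have absolute sum $2(1-\frac i{i+1})=\frac2{i+1}$. Hence $S\phi^2\le\sum_i4/(i+1)^2<\infty$ for trivial reasons. If we keep only $i=2^j$, this argument gives a bounded term at every step, and nothing more. So fast growth needs a real argument, and so do unbounded $\phi$.

**Test on a point mass.** Let $\mathbb Z^d$ act on itself, so that the averages become $A_if(n)=|E_i|^{-1}\sum_{y\in E_i}f(n-y)$, and take $f=\delta_0$. Then $A_i\delta_0(n)=1_{E_i}(n)/|E_i|$. Suppose $n$ lies in some $E_i$, let $i(n)$ be the first such index, and put $a=1/|E_{i(n)}|$. If there is a step just before $i(n)$, it contributes $a^2$. The later steps contribute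
$$\sum_{i\ge i(n)}\Big(\frac1{|E_i|}-\frac1{|E_{i+1}|}\Big)^2\le a\sum_{i\ge i(n)}\Big(\frac1{|E_i|}-\frac1{|E_{i+1}|}\Big)\le a^2 .$$
So $S\delta_0(n)\le\sqrt2/|E_{i(n)}|$. Therefore $\{S\delta_0>\lambda\}$ is contained in the union of those $E_i$ with $|E_i|<\sqrt2/\lambda$. This is an increasing union of sets with fewer than $\sqrt2/\lambda$ points, so
$$|\{S\delta_0>\lambda\}|\le\sqrt2/\lambda .$$
This is a *weak type $(1,1)$* bound: the measure of $\{S f>\lambda\}$ is at most a constant times $\|f\|_1/\lambda$. On the other hand, for $d=1$ and $E_i=\{0,\dots,i-1\}$, at $n\ge1$ we have $A_n\delta_0(n)=0$ and $A_{n+1}\delta_0(n)=\frac1{n+1}$. Thus $S\delta_0(n)\ge\frac1{n+1}$, which is not summable. Weak type is the most one can ask for at $p=1$.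

The guess survives, and it is right.

**Theorem 1.** For every $d\ge1$ there is $C_d<\infty$ such that for every sequence of nested rectangles $E_1\subset E_2\subset\cdots$ in $\mathbb Z^d$, every measure-preserving $\mathbb Z^d$-action on a $\sigma$-finite measure space $(X,\Sigma,\mu)$, every $\phi\in L^1(\mu)$ and every $\lambda>0$,
$$\mu\Big\{\Big(\sum_i|(M_i-M_{i+1})\phi|^2\Big)^{1/2}>\lambda\Big\}\le\frac{C_d}\lambda\|\phi\|_1 .$$
Letting $\lambda\to\infty$, the square function is finite $\mu$-almost everywhere. The answer to the question is yes.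

**Theorem 2.** Let $S\phi=(\sum_i|(M_i-M_{i+1})\phi|^2)^{1/2}$.

* (a) In the setting of Theorem 1, $\|S\phi\|_p\le C_{d,p}\|\phi\|_p$ for $1<p<\infty$.
* (b) The exponent $2$ is sharp: for each $d$ there are nested cubes, an action on a non-atomic probability space and $\phi\in L^2$ with $\sum_i|(M_i-M_{i+1})\phi|^q=\infty$ almost everywhere for every $q<2$.
* (c) Weak type cannot be replaced by strong type at $p=1$: on $\mathbb Z$ with $E_i=\{0,\dots,i-1\}$, $S\delta_0\notin\ell^1$.

Part (c) was proved in the point-mass test. Sections 2 to 7 prove Theorem 1, Section 8 proves (a), and Section 9 proves (b). Throughout, $C$ denotes constants that depend only on $d$ and may change from line to line. For a finite set $R$, $f(R)=\sum_Rf$ and $\operatorname{avg}_Rf=f(R)/|R|$.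

## 2. From an action on $X$ to rectangles around the origin in $\mathbb Z^d$

Each step here removes one kind of generality.

**Step 1: finitely many rectangles.** The square functions of $E_1,\dots,E_N$ increase to $S\phi$ as $N\to\infty$, so $\{S\phi>\lambda\}$ is the increasing union of the corresponding sets. It suffices to treat $E_1\subset\dots\subset E_N$ with constants independent of $N$.

**Step 2: the first rectangle is $\{0\}$.** Pick $y_1\in E_1$ and let $M_i'$ be the average over $E_i-y_1$. Then $M_i\phi(x)=M_i'\phi(T_{-y_1}x)$, so the two square functions have the same distribution. Hence assume $0\in E_1$. Putting $E_0=\{0\}$ in front adds a term and so can only increase the square function.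

**Step 3: one coordinate at a time.** Between $E_i$ and $E_{i+1}$ insert the rectangles obtained by replacing the sides of $E_i$ by those of $E_{i+1}$, one coordinate after another. They are nested. Each old difference is a sum of $d$ new ones, and by Cauchy–Schwarz $|u_1+\dots+u_d|^2\le d\sum|u_k|^2$. So the old square function is at most $\sqrt d$ times the new one, and we may assume that consecutive rectangles differ in at most one coordinate.

**Step 4: transference to $\mathbb Z^d$.** This step trades $X$ for $\mathbb Z^d$. Put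
$$A_if(n)=\frac1{|E_i|}\sum_{y\in E_i}f(n-y),\qquad Sf=\Big(\sum_{0\le i<N}|(A_i-A_{i+1})f|^2\Big)^{1/2},$$
and suppose $|\{Sf>\lambda\}|\le C\|f\|_1/\lambda$ for all finitely supported $f$. Let $B_R=[-R,R]^d\cap\mathbb Z^d$, choose $R_0$ with $E_N\subset B_{R_0}$, and for $x\in X$ let $F_x(n)=\phi(T_nx)1_{B_{R+R_0}}(n)$. If $n\in B_R$ and $y\in E_i$ then $n-y\in B_{R+R_0}$, and $(T_y\phi)(T_nx)=\phi(T_{n-y}x)=F_x(n-y)$. So $S\phi(T_nx)=SF_x(n)$ for $n\in B_R$. Since $T_n$ preserves $\mu$,
$$|B_R|\,\mu\{S\phi>\lambda\}=\int|\{n\in B_R:SF_x(n)>\lambda\}|\,d\mu(x)\le\frac C\lambda\int\|F_x\|_1\,d\mu=\frac C\lambda|B_{R+R_0}|\,\|\phi\|_1 .$$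
Divide by $|B_R|$ and let $R\to\infty$; the ratio $|B_{R+R_0}|/|B_R|$ tends to $1$. In the same way $|B_R|\,\|S\phi\|_p^p\le\int\|SF_x\|_p^p\,d\mu\le C^p|B_{R+R_0}|\,\|\phi\|_p^p$, so $\ell^p$ bounds transfer as well.

**Step 5: nonnegative functions.** Write $f=f_1-f_2+i(f_3-f_4)$ with $0\le f_j\le|f|$. Then $Sf\le\sum_jSf_j$, so $|\{Sf>\lambda\}|\le\sum_j|\{Sf_j>\lambda/4\}|\le16C\|f\|_1/\lambda$ if the bound holds for nonnegative functions.

Theorem 1 is thus reduced to the following statement.

**Proposition 3.** Let $\{0\}=E_0\subset E_1\subset\dots\subset E_N$ be rectangles in $\mathbb Z^d$, consecutive ones differing in at most one coordinate. For finitely supported $f\ge0$ on $\mathbb Z^d$ and $\lambda>0$,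
$$|\{Sf>\lambda\}|\le C_d\|f\|_1/\lambda .$$

Fix $f$ and $\lambda$. Let $L_{i,k}$ be the number of points of the $k$-th side of $E_i$, and define integers $\alpha_{i,k}\ge0$ by
$$2^{\alpha_{i,k}}\le L_{i,k}<2^{\alpha_{i,k}+1}.$$
Appending one more rectangle, obtained from $E_N$ by enlarging its first side, only increases $Sf$. So we may assume
$$\prod_k2^{\alpha_{N,k}}\ge\|f\|_1/\lambda. \tag{1}$$

## 3. Dyadic grids that follow the shape of $E_i$, and stopping rectangles

We want to cut $f$ at height $\lambda$ in the manner of Calderón and Zygmund. Cubes are the wrong sets for this, because the $E_i$ may be very thin. We use grids whose shape changes along with $E_i$.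

**Step 1: a chain of grids.** A *dyadic rectangle* is a product of dyadic intervals. Choose grids $\mathcal D_0,\dots,\mathcal D_T$, each a partition of $\mathbb Z^d$ into dyadic rectangles of one fixed shape. The grid $\mathcal D_0$ consists of points, and $\mathcal D_{\tau+1}$ arises from $\mathcal D_\tau$ by doubling one side. Since the $\alpha_{i,k}$ do not decrease with $i$ and $\alpha_{0,k}=0$, the chain can be made to pass through all the shapes $(2^{\alpha_{i,k}})_k$. That is, there are $0=\tau(0)\le\tau(1)\le\dots\le\tau(N)=T$ such that $\mathcal D_{\tau(i)}$ has shape $(2^{\alpha_{i,k}})_k$. Every rectangle of $\mathcal D_\tau$ lies in one rectangle of $\mathcal D_{\tau+1}$. Let $Q_\tau(y)$ be the member of $\mathcal D_\tau$ that contains $y$.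

**Step 2: stopping rectangles.** We record the last level at which the average at $y$ is large:
$$m(y)=\max\{\tau:\operatorname{avg}_{Q_\tau(y)}f>\lambda\},\qquad m(y)=-1\text{ if there is no such }\tau .$$
By (1), rectangles of $\mathcal D_T$ have average at most $\lambda$, so $m(y)\le T-1$. If $m(y)\ge0$, call $Q=Q_{m(y)}(y)$ a *stopping rectangle* of level $m_Q=m(y)$.

If $y'\in Q_{m(y)}(y)$, then $Q_\tau(y')=Q_\tau(y)$ for all $\tau\ge m(y)$, so $m(y')=m(y)$. Hence two stopping rectangles with a common point $z$ both equal $Q_{m(z)}(z)$. The stopping rectangles are therefore pairwise disjoint with union $\{m\ge0\}$. Each has $f(Q)>\lambda|Q|\ge\lambda$, and $\sum_Qf(Q)\le\|f\|_1$, so there are finitely many. Moreover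
$$\lambda<\operatorname{avg}_Qf\le2\lambda, \tag{2}$$
because the rectangle of $\mathcal D_{m_Q+1}$ containing $Q$ has twice the size and average at most $\lambda$. Let $f_-=f1_{\{m=-1\}}$. Since $\mathcal D_0$ consists of points, $f_-\le\lambda$.

**Example A.** Let $d=2$, $W=2^a$ with $a\ge1$, $Z$ even and $N\ge2Z$. Put $E_0=\{(0,0)\}$ and $E_i=\{0,\dots,W-1\}\times\{0,\dots,i-1\}$ for $1\le i\le N$. Let $f(0,z)=\frac32W\lambda$ for even $z$ with $0\le z<Z$, and $f=0$ elsewhere. Condition (1) holds: $\|f\|_1/\lambda=\frac34WZ$, while $W2^{\alpha_{N,2}}>WN/2\ge WZ$. The chain of grids first doubles the horizontal side $a$ times, then doubles the vertical side. On $\{0,\dots,W-1\}\times\{z\}$ with $z$ even, $0\le z<Z$, the average at level $a$ is $\frac32\lambda$. At every later level a vertical interval of even length contains at most half even heights, so all averages are at most $\frac34\lambda$. The stopping rectangles are therefore exactly these rows, all of level $a$; elsewhere $m=-1$, and $f_-=0$.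

**Step 3: splitting $f$ at time $i$.** Only stopping rectangles smaller than $E_i$ should be visible to $A_i$. So for $0\le i\le N$ put
$$f^i=f1_{\{m<\tau(i)\}}=f_-+\sum_{m_Q<\tau(i)}f1_Q,\qquad f_{[i]}=f^{i+1}-f^i\ge0\quad(i<N).$$
The functions $f_{[i]}$ have disjoint supports, and $\sum_i\|f_{[i]}\|_1\le\|f\|_1$.

**Step 4: the exceptional set.** This step makes the large stopping rectangles invisible. For a stopping rectangle $Q$ with sides $s_k$, let $Q^*$ be $Q$ enlarged by $2s_k$ on both sides in each coordinate $k$, and $\Omega=\bigcup Q^*$. Then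
$$|\Omega|\le5^d\sum_Q|Q|\le5^d\|f\|_1/\lambda. \tag{3}$$
Let $m_Q\ge\tau(i)$. Then $s_k\ge2^{\alpha_{i,k}}$, so $L_{i,k}<2\cdot2^{\alpha_{i,k}}\le2s_k$. Since $0\in E_i$, all points of $E_i$ have $k$-th coordinate less than $2s_k$ in absolute value. If $A_i(f1_Q)(n)\ne0$, then $n\in Q+E_i\subset Q^*$. Hence for $n\notin\Omega$ we have $A_if(n)=A_if^i(n)$ for every $i$. For $i<N$ this gives $A_{i+1}f(n)=A_{i+1}f^{i+1}(n)=A_{i+1}f^i(n)+A_{i+1}f_{[i]}(n)$, and so
$$(A_i-A_{i+1})f(n)=(A_i-A_{i+1})f^i(n)-A_{i+1}f_{[i]}(n)\qquad(n\notin\Omega). \tag{4}$$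

**Step 5: the last term of (4).** We show that it is harmless. Let $R\in\mathcal D_{\tau(i+1)}$. Each stopping $Q$ with $m_Q<\tau(i+1)$ that meets $R$ lies in $R$. Since these $Q$ are disjoint and $f_-\le\lambda$ vanishes on them, (2) gives $f^{i+1}(R)\le2\lambda|R|$. An interval with fewer than $2\cdot2^\alpha$ points meets at most three dyadic intervals of length $2^\alpha$; if it met four, it would contain the two middle ones. So a translate of $-E_{i+1}$ meets at most $3^d$ such $R$, and $|R|\le|E_{i+1}|$. Thus $0\le A_{i+1}f_{[i]}\le A_{i+1}f^{i+1}\le2\cdot3^d\lambda$. Using $\|u\|_2^2\le\|u\|_\infty\|u\|_1$,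
$$\sum_i\|A_{i+1}f_{[i]}\|_2^2\le2\cdot3^d\lambda\sum_i\|f_{[i]}\|_1\le2\cdot3^d\lambda\|f\|_1. \tag{5}$$

**Step 6: what remains.** It suffices to prove
$$\sum_{i<N}\|(A_i-A_{i+1})f^i\|_2^2\le C\lambda\|f\|_1. \tag{6}$$
Indeed, by (4), off $\Omega$ we have $Sf^2\le2\sum_i|(A_i-A_{i+1})f^i|^2+2\sum_i|A_{i+1}f_{[i]}|^2$. By Chebyshev, (3), (5) and (6),
$$|\{Sf>\lambda\}|\le|\Omega|+\lambda^{-2}\sum_{n\notin\Omega}Sf(n)^2\le C\|f\|_1/\lambda ,$$
which is Proposition 3.

## 4. Why mean zero in every coordinate is the wrong cancellation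

**The textbook attempt.** Split $f$ into a bounded part and pieces $f1_Q-(\operatorname{avg}_Qf)1_Q$ of mean zero, use $\ell^2$ for the first, and show that $S$ of each piece is summable away from $Q$. The second claim is false already for $d=1$ and $E_i=\{0,\dots,i-1\}$. Let $b=\delta_0-\delta_1$ and $n\ge1$. Then $A_nb(n)=-\frac1n$, because $n-y=1$ for $y=n-1\in E_n$ while $n-y=0$ would need $y=n\notin E_n$. Also $A_{n+1}b(n)=0$. So $Sb(n)\ge1/n$, which is not summable. The kernel $1_{E_i}$ has sharp edges.

The repair for this is to treat all pieces together in $\ell^2$, through $\|u\|_2^2\le\|u\|_\infty\|u\|_1$. When all pieces have length $2^s$ and the window has length about $2^k$, only the pieces across the ends of the window survive in $A_iB$, and (2) should give a factor $2^{s-k}$ in the sup bound. In dimension one this is summable over $k\ge s$.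

**Where it stops in dimension two.** Take Example A and $\tilde B=\sum_Q(f1_Q-\frac32\lambda1_Q)$, the sum of fully mean-zero pieces. Let $i$ be even and $n=(0,z)$ with $i-1\le z<Z$. The horizontal window $\{-(W-1),\dots,0\}$ meets $\{0,\dots,W-1\}$ only at $0$, where each piece equals $\frac32\lambda(W-1)$. The vertical window contains $i/2$ even heights. Hence
$$A_i\tilde B(n)=\frac1{Wi}\cdot\frac i2\cdot\frac32\lambda(W-1)=\frac34\Big(1-\frac1W\Big)\lambda .$$
There is no decay as $i$ grows. The horizontal side stays fixed while the vertical side runs through many scales $2^k\le Z$, and at each of them the pieces straddle the horizontal edge of the window. The sup-times-$\ell^1$ estimate then offers a bound of order $\lambda\|f\|_1$ for each scale $k$, and the number of scales is unbounded.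

**The change.** In a step where only the last side changes, ask for cancellation in the last coordinate only. By permuting the coordinates, it suffices in (6) to consider the set $\mathcal N$ of those $i<N$ for which the last ("vertical") side changes; steps with $E_i=E_{i+1}$ contribute nothing, and there are $d$ directions. Nothing in Section 3 depends on the order of the coordinates. Write $n=(n',n_d)$, $E_i=P_i\times I_i$, $\ell_i=|I_i|=L_{i,d}$, and $A_i=H_iV_i$ with $H_i$ and $V_i$ the averages over $P_i$ (horizontal) and $I_i$ (vertical). For $i\in\mathcal N$, $P_i=P_{i+1}$, so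
$$A_i-A_{i+1}=H_i(V_i-V_{i+1}). \tag{7}$$
Write a stopping rectangle as $Q=P_Q\times J_Q$ and let
$$g_Q(n',n_d)=1_Q(n)\frac1{|J_Q|}\sum_{z\in J_Q}f(n',z),\qquad b_Q=f1_Q-g_Q ,$$
$$F_i=f_-+\sum_{m_Q<\tau(i)}g_Q\ge0,\qquad B_i=\sum_{m_Q<\tau(i)}b_Q,\qquad f^i=F_i+B_i .$$
Then
$$\sum_{z\in J_Q}b_Q(n',z)=0\ \text{ for every }n',\qquad\|g_Q\|_1=f(Q),\qquad\|b_Q\|_1\le2f(Q). \tag{8}$$

**The price, and how it is paid.** The good part $F_i$ is no longer bounded by $C\lambda$. In Example A the rows have height one, so $g_Q=f1_Q$ and $b_Q=0$. For $i\ge2$ we get $F_i=f$, with maximum $\frac32W\lambda$ and $\|F_i\|_2^2=\frac32W\lambda\|f\|_1$, where $W$ is arbitrary. The plain $\ell^2$ bound is useless. What stays bounded is the average of $F_i$ over horizontal rectangles of the size of $P_i$, since $F_i$ contains only stopping rectangles no larger than $E_i$; in the example such averages are at most $\frac32\lambda$. So we shall bound the $i$-th term by a quadratic form $\langle K_iF_i,F_i\rangle-\langle K_{i+1}F_i,F_i\rangle$, where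 $K_i$ has a *positive* kernel that averages horizontally at the scale of $E_i$. Then $\|K_iF_i\|_\infty\le C\lambda$, and summation by parts replaces the missing orthogonality.

## 5. The vertically mean-zero part $B_i$

The aim is
$$\sum_{i\in\mathcal N}\|(A_i-A_{i+1})B_i\|_2^2\le C\lambda\|f\|_1. \tag{9}$$

**Lemma 4.** Let $1\le\ell_0\le\ell_1\le\dots\le\ell_N$ and $\delta_i=1-\ell_i/\ell_{i+1}$ for $0\le i<N$. For every integer $k\geq 0$, the sum of $\delta_i$ over all $i<N$ with $2^k\le\ell_i<2^{k+1}$ is at most $2$.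

*Proof.* For those $i$ with also $\ell_{i+1}<2^{k+1}$ use $\delta_i\le\log(\ell_{i+1}/\ell_i)$. The sum telescopes and is at most $\log2$. At most one index remains, the one with $\ell_i<2^{k+1}\le\ell_{i+1}$, and there $\delta_i\le1$. $\square$

For integers $k\ge s\ge0$ let $\mathcal N_k=\{i\in\mathcal N:\alpha_{i,d}=k\}$, and let $B_{i,s}$ be the sum of the $b_Q$ with $m_Q<\tau(i)$ and $|J_Q|=2^s$. If $i\in\mathcal N_k$ and $m_Q<\tau(i)$, then $|J_Q|\le2^k$, so $B_i=\sum_{s\le k}B_{i,s}$. Put $\Phi_s=\sum_{|J_Q|=2^s}f(Q)$. Then $\|B_{i,s}\|_1\le2\Phi_s$ and $\sum_s\Phi_s\le\|f\|_1$.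

**Step 1: a sup bound with the gain $2^{s-k}$.** Let $i\in\mathcal N_k$ and $j\in\{i,i+1\}$, so $P_j=P_i$ and
$$A_jB_{i,s}(n)=\frac1{|P_i|\ell_j}\sum_{u\in n'-P_i}\ \sum_{z\in n_d-I_j}B_{i,s}(u,z).$$
By (8), the inner sum of $b_Q(u,\cdot)$ over the window $n_d-I_j$ vanishes unless $J_Q$ meets the window without being contained in it. Then $J_Q$ contains the first or the last point of the window, so $J_Q$ is one of two fixed dyadic intervals of length $2^s$. The horizontal window $n'-P_i$ meets at most $3^{d-1}$ horizontal dyadic rectangles $P$ with sides $2^{\alpha_{i,1}},\dots,2^{\alpha_{i,d-1}}$, and every $P_Q$ with $m_Q<\tau(i)$ lies in one such $P$. Fix one $P$ and one $J$. The rectangles $Q$ with $P_Q\subset P$ and $J_Q=J$ are disjoint, so their $P_Q$ are disjoint. By (8) and (2),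
$$\sum_Q\|b_Q\|_1\le2\sum_Qf(Q)\le4\lambda\sum_Q|P_Q|2^s\le4\lambda|P|2^s .$$
Since $|P|\le|P_i|$ and $\ell_j\ge\ell_i\ge2^k$,
$$|A_jB_{i,s}(n)|\le\frac{2\cdot3^{d-1}\cdot4\lambda|P|2^s}{|P_i|\ell_j}\le8\cdot3^{d-1}2^{s-k}\lambda ,$$
and therefore $\|(A_i-A_{i+1})B_{i,s}\|_\infty\le16\cdot3^{d-1}2^{s-k}\lambda$. This is the gain that full mean zero could not give: horizontal edges no longer matter, because the cancellation happens on each vertical line.

**Step 2: an $\ell^1$ bound that sums over $i\in\mathcal N_k$.** The kernel of $V_i-V_{i+1}$ is $\frac1{\ell_i}-\frac1{\ell_{i+1}}$ on $I_i$ and $-\frac1{\ell_{i+1}}$ on $I_{i+1}\setminus I_i$. Each of the two parts has absolute sum $\delta_i=1-\ell_i/\ell_{i+1}$, so the $\ell^1$-norm is $2\delta_i$. By (7), $\|(A_i-A_{i+1})B_{i,s}\|_1\le2\delta_i\cdot2\Phi_s=4\delta_i\Phi_s$.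

**Step 3: summation.** Multiplying the two bounds and using Lemma 4,
$$\sum_{i\in\mathcal N_k}\|(A_i-A_{i+1})B_{i,s}\|_2^2\le128\cdot3^{d-1}2^{s-k}\lambda\Phi_s .$$
To add over $s\le k$, use Cauchy–Schwarz with weights:
$$\Big\|\sum_{s\le k}u_s\Big\|_2^2\le\Big(\sum_{s\le k}2^{-(k-s)/2}\Big)\sum_{s\le k}2^{(k-s)/2}\|u_s\|_2^2\le4\sum_{s\le k}2^{(k-s)/2}\|u_s\|_2^2 .$$
With $u_s=(A_i-A_{i+1})B_{i,s}$, summing first over $i\in\mathcal N_k$ and then over $k$,
$$\sum_{i\in\mathcal N}\|(A_i-A_{i+1})B_i\|_2^2\le C\lambda\sum_s\Phi_s\sum_{k\ge s}2^{-(k-s)/2}\le C\lambda\|f\|_1 ,$$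
which is (9).

## 6. Multipliers that decrease in the length and have positive kernels

The Fourier transform of a finitely supported $f$ on $\mathbb Z^d$ is $\hat f(\theta)=\sum_nf(n)e^{-in\cdot\theta}$, $\theta\in[-\pi,\pi]^d$. Plancherel says $\|f\|_2^2=(2\pi)^{-d}\int|\hat f|^2$, and convolution with a summable kernel multiplies $\hat f$ by the transform of that kernel.

For one variable $\theta\in[-\pi,\pi]$ put $x=x(\theta)=|1-e^{i\theta}|^2=2-2\cos\theta$. For an interval $I\subset\mathbb Z$ with $\ell$ points let $D_I(\theta)=\ell^{-1}\sum_{n\in I}e^{-in\theta}$, the multiplier of the average over $I$. For $\ell\ge1$ put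
$$q_\ell=(1+\ell^2x)^{-1},\qquad r_\ell=(1+\ell^2x)^{-1/2}.$$
Both lie in $(0,1]$ and do not increase with $\ell$. The next two lemmas bound $D_I$ and differences $D_I-D_{I'}$ by these functions. The point of $r_\ell$ is that it turns the difference into a telescoping quantity.

**Lemma 5.** $|D_I|^2\le5q_\ell$.

*Proof.* Trivially $|D_I|\le1$, and summing the geometric series gives $|D_I|\le2/(\ell\sqrt x)$. With $t=\ell^2x$ we must check $\min(1,4/t)(1+t)\le5$. For $t\le4$ the left side is at most $1+t\le5$, and for $t\ge4$ it is $4/t+4\le5$. $\square$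

**Lemma 6.** If $I\subset I'$ are intervals with $\ell\le\ell'$ points, then $|D_I-D_{I'}|^2\le32\sqrt2\,(r_\ell-r_{\ell'})$.

*Proof.* Let $\delta=1-\ell/\ell'\in[0,1)$, $u=\ell^2x$, $v=\ell'^2x$, so $u=(1-\delta)^2v\le v$. First we bound the right side from below. Since $v-u=v\delta(2-\delta)\ge\delta v$ and $\sqrt{1+u}\le\sqrt{1+v}$,
$$r_\ell-r_{\ell'}=\frac{v-u}{\sqrt{1+u}\sqrt{1+v}\,(\sqrt{1+u}+\sqrt{1+v})}\ge\frac{\delta v}{2(1+v)\sqrt{1+u}} . \tag{10}$$
Now let $D=D_I-D_{I'}$. Its coefficients are $\frac1\ell-\frac1{\ell'}$ on $I$ and $-\frac1{\ell'}$ on $I'\setminus I$; their sum is $0$ and their $\ell^1$-norm is $2\delta$. This gives three bounds: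

* $|D|\le2\delta$;
* $|D|\le2\delta\sqrt v$: subtract $e^{-in_0\theta}$ with $n_0\in I'$, which is allowed since the coefficients sum to zero, and use $|e^{-in\theta}-e^{-in_0\theta}|\le|n-n_0|\sqrt x\le\ell'\sqrt x$;
* $|D|\le|D_I|+|D_{I'}|\le2/\sqrt u+2/\sqrt v\le4/\sqrt u$, if $u>0$.

If $u\le1$, then, using $\delta^2\le\delta$, $\min(1,v)\le\frac{2v}{1+v}$ and $\sqrt{1+u}\le\sqrt2$,
$$|D|^2\le4\delta^2\min(1,v)\le\frac{8\delta v}{1+v}\le8\sqrt2\,\frac{\delta v}{(1+v)\sqrt{1+u}} .$$
If $u\ge1$, then $v\ge1$, so $\sqrt{1+u}\le\sqrt2\sqrt u$ and $\frac v{1+v}\ge\frac12$, and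
$$|D|^2\le2\delta\cdot\frac4{\sqrt u}\le\frac{8\sqrt2\,\delta}{\sqrt{1+u}}\le16\sqrt2\,\frac{\delta v}{(1+v)\sqrt{1+u}} .$$
In both cases (10) gives the claim. $\square$

**Lemma 7.** (i) $r_\ell$ is the Fourier transform of a nonnegative symmetric kernel on $\mathbb Z$ with sum $1$. (ii) $q_\ell$ is the Fourier transform of $\kappa_\ell(n)=\frac{1-\rho}{1+\rho}\rho^{|n|}$, where $\rho\in(0,1)$ is given by $\ell=\sqrt\rho/(1-\rho)$; its sum is $1$ and $\kappa_\ell(0)\le1/\ell$. (iii) If $2^\alpha\le\ell$ and $\mathcal I$ is the partition of $\mathbb Z$ into dyadic intervals of length $2^\alpha$, then $\sum_{I\in\mathcal I}|I|\sup_{z\in I}\kappa_\ell(n-z)\le4$ for all $n$.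

*Proof.* (i) We have $1+\ell^2x=(1+2\ell^2)(1-\beta\cos\theta)$ with $\beta=\frac{2\ell^2}{1+2\ell^2}\in(0,1)$. Hence $r_\ell=(1+2\ell^2)^{-1/2}(1-\beta\cos\theta)^{-1/2}$. The power series of $(1-z)^{-1/2}$ has positive coefficients and converges absolutely at $z=\beta$. The powers $\cos^n\theta=2^{-n}(e^{i\theta}+e^{-i\theta})^n$ have nonnegative symmetric coefficients. So the kernel is nonnegative and symmetric, and its sum is $r_\ell$ at $\theta=0$, which is $1$.

(ii) The function $\rho\mapsto\sqrt\rho/(1-\rho)$ increases from $0$ to $\infty$ on $(0,1)$, so $\rho$ exists. Since $\sum_n\rho^{|n|}e^{-in\theta}=\frac{1-\rho^2}{1-2\rho\cos\theta+\rho^2}$ and $1-2\rho\cos\theta+\rho^2=(1-\rho)^2+\rho x$, the transform of $\kappa_\ell$ is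
$$\frac{1-\rho}{1+\rho}\cdot\frac{1-\rho^2}{(1-\rho)^2+\rho x}=\frac{(1-\rho)^2}{(1-\rho)^2+\rho x}=\frac1{1+\ell^2x}=q_\ell .$$
At $\theta=0$ this is $1$. Finally $\kappa_\ell(0)\le1-\rho=\sqrt\rho/\ell\le1/\ell$.

(iii) The interval containing $n$ and its two neighbors contribute at most $3\cdot2^\alpha\kappa_\ell(0)\le3$. For any other $I$, let $I^-$ be the adjacent interval of $\mathcal I$ closer to $n$. It does not contain $n$, and its points are closer to $n$ than those of $I$. As $\kappa_\ell$ decreases in $|n|$, $|I|\sup_{z\in I}\kappa_\ell(n-z)\le\sum_{z\in I^-}\kappa_\ell(n-z)$. Different $I$ have different $I^-$, so the total is at most $\sum\kappa_\ell=1$. $\square$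

## 7. The vertically averaged part $F_i$ and summation by parts

The aim is
$$\sum_{i\in\mathcal N}\|(A_i-A_{i+1})F_i\|_2^2\le C\lambda\|f\|_1. \tag{11}$$

**Step 1: from differences to a decreasing family of positive operators.** For $0\le i\le N$ let $p_i(\theta)=\prod_{k<d}q_{L_{i,k}}(\theta_k)$ and $r_i(\theta)=r_{\ell_i}(\theta_d)$, and let $K_i$ be the convolution operator with multiplier $p_ir_i$. By Lemma 7 its kernel is nonnegative and symmetric with sum $1$, so $K_i$ is self-adjoint. For $i\in\mathcal N$ the multiplier of $A_i-A_{i+1}$ is $\prod_{k<d}D(\theta_k)$ times a difference in $\theta_d$, by (7). Lemmas 5 and 6 bound its squared modulus by $5^{d-1}\cdot32\sqrt2\,p_i(r_i-r_{i+1})$. Both $p_i$ and $r_i$ are nonincreasing in $i$, so for all $i<N$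
$$0\le p_i(r_i-r_{i+1})\le p_i(r_i-r_{i+1})+(p_i-p_{i+1})r_{i+1}=p_ir_i-p_{i+1}r_{i+1}.$$
This is the place where the steps in the other directions, which shrink $p_i$, are absorbed. All $F_i$ are finitely supported, and Plancherel gives
$$\sum_{i\in\mathcal N}\|(A_i-A_{i+1})F_i\|_2^2\le C\sum_{i=0}^{N-1}\big[\langle K_iF_i,F_i\rangle-\langle K_{i+1}F_i,F_i\rangle\big]. \tag{12}$$

**Step 2: summation by parts.** If $F_i$ did not depend on $i$, the sum would telescope. In general it equals
$$\langle K_0F_0,F_0\rangle-\langle K_NF_N,F_N\rangle+\sum_{i=0}^{N-1}\big[\langle K_{i+1}F_{i+1},F_{i+1}\rangle-\langle K_{i+1}F_i,F_i\rangle\big].$$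
For self-adjoint $K$ and real $G,F$ we have $\langle KG,G\rangle-\langle KF,F\rangle=\langle K(G+F),G-F\rangle$, since $\langle KG,F\rangle=\langle KF,G\rangle$. So the sum in (12) equals
$$\langle K_0F_0,F_0\rangle-\langle K_NF_N,F_N\rangle+\sum_{i=0}^{N-1}\langle K_{i+1}(F_{i+1}+F_i),F_{i+1}-F_i\rangle. \tag{13}$$

**Step 3: the smoothed good part is bounded.** We claim that for $0\le i\le N$
$$0\le K_iF_i\le2\cdot4^{d-1}\lambda\quad\text{pointwise}. \tag{14}$$
Fix a height $z$ and a horizontal dyadic rectangle $P$ with sides $2^{\alpha_{i,k}}$, $k<d$. If $m_Q<\tau(i)$ and $Q$ meets $P\times\{z\}$, then $P_Q\subset P$ and $z\in J_Q$. These $Q$ are disjoint and all reach height $z$, so the sets $P_Q$ are pairwise disjoint. By (2),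
$$\sum_{n'\in P_Q}g_Q(n',z)=\frac{f(Q)}{|J_Q|}\le2\lambda|P_Q| .$$
Since $f_-\le\lambda$ vanishes on all stopping rectangles,
$$\sum_{n'\in P}F_i(n',z)\le2\lambda|P| . \tag{15}$$
Convolve $F_i(\cdot,z)$ horizontally with $\prod_{k<d}\kappa_{L_{i,k}}$. On each $P$ replace the kernel by its supremum and use (15). By Lemma 7(iii) in each variable, the result is at most
$$\sum_P\Big(\sup_{u\in P}\prod_{k<d}\kappa_{L_{i,k}}(n_k-u_k)\Big)2\lambda|P|=2\lambda\prod_{k<d}\ \sum_I|I|\sup_{t\in I}\kappa_{L_{i,k}}(n_k-t)\le2\lambda\,4^{d-1},$$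
where in the $k$-th factor $I$ runs over the dyadic intervals of length $2^{\alpha_{i,k}}\le L_{i,k}$. The remaining vertical convolution is with a nonnegative kernel of sum $1$ and preserves the bound. This proves (14).

**Step 4: the three parts of (13).** As $\tau(0)=0$, no stopping rectangle enters $F_0$, so $F_0=f_-\le\lambda$. The multiplier of $K_0$ is at most $1$, hence $\langle K_0F_0,F_0\rangle\le\|F_0\|_2^2\le\lambda\|f\|_1$. The second term of (13) is at most $0$, as kernel and function are nonnegative. For the sum, $F_{i+1}-F_i=\sum_{\tau(i)\le m_Q<\tau(i+1)}g_Q\ge0$ has $\ell^1$-norm $\|f_{[i]}\|_1$ by (8). Since the kernel of $K_{i+1}$ is nonnegative and $0\le F_i\le F_{i+1}$, (14) gives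
$$K_{i+1}(F_{i+1}+F_i)\le2K_{i+1}F_{i+1}\le4^d\lambda .$$
So (13) is at most
$$\lambda\|f\|_1+4^d\lambda\sum_i\|f_{[i]}\|_1\le(1+4^d)\lambda\|f\|_1 ,$$
and (12) yields (11).

**Step 5: conclusion.** Since $f^i=F_i+B_i$, (9) and (11) bound the part of (6) with $i\in\mathcal N$ by $2C\lambda\|f\|_1+2C\lambda\|f\|_1$. Adding the $d$ directions gives (6). Hence Proposition 3 holds, and with it Theorem 1. Non-atomicity of $X$ was not used. $\blacksquare$

## 8. Bounds in $L^p$ for $1<p<\infty$

By Section 2 we work on $\mathbb Z^d$ with finitely supported $f$ and $E_0,\dots,E_N$ as in Proposition 3; constants must not depend on $N$. We recall the Marcinkiewicz theorem: a sublinear operator that satisfies weak type bounds at two exponents (boundedness, if one of them is $\infty$) is bounded on $\ell^p$ for $p$ strictly between, with constants depending only on $p$, the exponents and the two bounds.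

**Step 1: $p=2$.** For the steps $\mathcal N$ in the last direction the horizontal factors satisfy $|D|\le1$. By Lemma 6 the squared multipliers satisfy $\sum_{i\in\mathcal N}|\cdot|^2\le32\sqrt2\sum_i(r_i-r_{i+1})\le32\sqrt2$. By Plancherel $\sum_{i\in\mathcal N}\|(A_i-A_{i+1})f\|_2^2\le32\sqrt2\|f\|_2^2$; add the $d$ directions.

**Step 2: $1<p<2$.** Apply Marcinkiewicz to the sublinear operator $S$, of weak type $(1,1)$ by Proposition 3 (and Step 5 of Section 2) and bounded on $\ell^2$.

**Step 3: a sharp-function inequality, for use above $2$.** For $h$ on $\mathbb Z$, with suprema over dyadic intervals, let $h^\#(n)=\sup_{I\ni n}\operatorname{avg}_I|h-\operatorname{avg}_Ih|$ and $M_\Delta h(n)=\sup_{I\ni n}\operatorname{avg}_I|h|$. Recall the dyadic maximal theorem: $|\{M_\Delta h>t\}|\le\|h\|_1/t$, and $M_\Delta$ is bounded on $\ell^p$ for $1<p\le\infty$. The following is the dyadic Fefferman–Stein inequality (Stein, *Harmonic Analysis*, 1993, Ch. IV). Its proof is short enough to give in the form we need.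

**Lemma 8.** Let $1<p<\infty$. For finitely supported $h\ge0$ on $\mathbb Z$, $\|h\|_p\le C_p\|h^\#\|_p$.

*Proof.* Let $t,\gamma>0$. Averages of $h$ over the dyadic intervals containing a given point tend to $0$, so $\{M_\Delta h>t\}$ is the disjoint union of the maximal dyadic $J$ with $\operatorname{avg}_Jh>t$. Let $\hat J$ be the dyadic interval of length $2|J|$ containing $J$; then $c=\operatorname{avg}_{\hat J}h\le t$. Suppose $J$ contains a point $n_0$ with $h^\#(n_0)\le\gamma t$. If $n\in J$ and $M_\Delta h(n)>2t$, then there is a dyadic $I\ni n$ with $\operatorname{avg}_Ih>2t$. By maximality of $J$ we have $I\subset J$, and $\operatorname{avg}_I(h-c)>t$. So $n$ lies in $\{M_\Delta(|h-c|1_J)>t\}$, a set of size at most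
$$\frac1t\sum_J|h-c|\le\frac1t|\hat J|h^\#(n_0)\le2\gamma|J| .$$
Summing over $J$, $|\{M_\Delta h>2t,\ h^\#\le\gamma t\}|\le2\gamma|\{M_\Delta h>t\}|$. Multiply by $pt^{p-1}$ and integrate over $t$:
$$2^{-p}\|M_\Delta h\|_p^p\le2\gamma\|M_\Delta h\|_p^p+\gamma^{-p}\|h^\#\|_p^p .$$
Take $\gamma=2^{-p-2}$. As $\|M_\Delta h\|_p<\infty$, the first term on the right can be absorbed. Finally $h\le M_\Delta h$. $\square$

**Step 4: $2<p<\infty$, $d=1$.** Let $I_0\subset\dots\subset I_N$ be intervals containing $0$, with lengths $\ell_i$, and $\delta_i=1-\ell_i/\ell_{i+1}$. Put $\Delta_i=V_i-V_{i+1}$ and $UF=(\Delta_iF)_{i<N}$, an $\ell^2$-valued linear operator with $|UF|=SF$. Let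
$$U^\#F(n)=\sup_{I\ni n}\operatorname{avg}_I|UF-\operatorname{avg}_IUF|,$$
over dyadic $I$, with $|\cdot|$ the $\ell^2$-norm. This is sublinear in $F$. We interpolate $U^\#$ between $\ell^2$ and $\ell^\infty$.

*On $\ell^2$:* $U^\#F\le2M_\Delta(|UF|)$, and $\|UF\|_2\le C\|F\|_2$ by the multiplier argument of Step 1.

*On $\ell^\infty$:* let $|I|=2^\kappa$, $L=2^{\kappa+1}$, fix $x_I\in I$, and let $c_I$ be the sequence with entries $\Delta_iF(x_I)$ if $\ell_i>L$ and $0$ otherwise. Let $n\in I$. We bound $|UF(n)-c_I|$ by treating three kinds of steps.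

* If $\ell_{i+1}\le L$: since $0\in I_{i+1}$, the points $n-y$ with $y\in I_{i+1}$ lie within $2|I|$ of $I$, so $\Delta_iF(n)=\Delta_i(F1_{5I})(n)$, where $5I$ is $I$ enlarged by $2|I|$ on each side. Together these steps contribute at most $S(F1_{5I})(n)$.
* At most one step has $\ell_i\le L<\ell_{i+1}$, and it contributes at most $2\|F\|_\infty$.
* If $\ell_i>L$: let $h=n-x_I$, so $|h|\le2^\kappa$. The kernel of $\Delta_i$ has $\ell^1$-norm $2\delta_i$, so it differs from its translate by $h$ by at most $4\delta_i$ in $\ell^1$. The normalized indicator of an interval of length $\ell$ differs from its translate by at most $2|h|/\ell$, so the difference is also at most $4|h|/\ell_i$. Hence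
$$|\Delta_iF(n)-\Delta_iF(x_I)|^2\le16\,\delta_i\frac{|h|}{\ell_i}\|F\|_\infty^2 .$$
In a block $2^k\le\ell_i<2^{k+1}$, with $k\ge\kappa+1$, Lemma 4 bounds the sum of the $\delta_i$ by $2$, and $|h|/\ell_i\le2^{\kappa-k}$. The total over all blocks is at most $32\sum_{k>\kappa}2^{\kappa-k}\|F\|_\infty^2\le32\|F\|_\infty^2$.

By Cauchy–Schwarz and the $\ell^2$ bound, $\operatorname{avg}_IS(F1_{5I})\le|I|^{-1/2}\|S(F1_{5I})\|_2\le C\|F\|_\infty$. So $\operatorname{avg}_I|UF-c_I|\le C\|F\|_\infty$. Since $\operatorname{avg}_I|UF-\operatorname{avg}_IUF|\le2\operatorname{avg}_I|UF-c_I|$, we get $\|U^\#F\|_\infty\le C\|F\|_\infty$.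

*Conclusion for $d=1$:* by Marcinkiewicz, $\|U^\#F\|_p\le C_p\|F\|_p$ for finitely supported $F$. For such $F$, $h=SF$ is finitely supported. Moreover
$$\operatorname{avg}_I|h-\operatorname{avg}_Ih|\le2\operatorname{avg}_I\big||UF|-|\operatorname{avg}_IUF|\big|\le2\operatorname{avg}_I|UF-\operatorname{avg}_IUF| ,$$
so $h^\#\le2U^\#F$. Lemma 8 gives $\|SF\|_p\le C_p\|F\|_p$.

**Step 5: $2<p<\infty$, general $d$.** Consider the steps $\mathcal N$ in the last direction, where $A_i-A_{i+1}=H_i\Delta_i$ with $\Delta_i=V_i-V_{i+1}$ acting vertically. We estimate the square function by duality, to remove the $H_i$. Let $0\le w\in\ell^{(p/2)'}(\mathbb Z^d)$. By Jensen $|H_iu|^2\le H_i|u|^2$, so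
$$\sum_n\sum_{i\in\mathcal N}|H_i\Delta_if|^2w\le\sum_n\sum_{i\in\mathcal N}|\Delta_if|^2H_i^*w\le\sum_n\Big(\sum_{i\in\mathcal N}|\Delta_if|^2\Big)\mathcal Mw .$$
Here $H_i^*w(n)$ is the average of $w(\cdot,n_d)$ over $n'+P_i$, a product of intervals containing the coordinates of $n'$ because $0\in P_i$. Averaging one coordinate at a time shows that it is at most $\mathcal Mw(n)$, where $\mathcal M$ is the composition of the one-dimensional uncentered maximal operators in the first $d-1$ variables. Since $1<(p/2)'<\infty$, $\mathcal M$ is bounded on $\ell^{(p/2)'}$. On each vertical line the case $d=1$ applies to $I_0\subset\dots\subset I_N$; steps outside $\mathcal N$ have $\Delta_i=0$. So $G=(\sum_{i\in\mathcal N}|\Delta_if|^2)^{1/2}$ satisfies $\|G\|_p\le C\|f\|_p$. By Hölder the last sum is at most $\|G\|_p^2\,\|\mathcal Mw\|_{(p/2)'}\le C\|f\|_p^2\|w\|_{(p/2)'}$. Taking the supremum over $w$ of norm $1$ gives $\|(\sum_{i\in\mathcal N}|H_i\Delta_if|^2)^{1/2}\|_p\le C\|f\|_p$. Add the $d$ directions, and transfer to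 $(X,\mu)$ as in Section 2. This proves Theorem 2(a). $\square$

## 9. A 2-adic example: no exponent below $2$ is enough

We build $\phi$ from characters so that each step $i$ sees essentially one character, with its full coefficient $c_i$. Let $X=\mathbb Z_2$ be the 2-adic integers with Haar probability measure, which is non-atomic, and let $T_yx=x+y_1$ for $y\in\mathbb Z^d$. Put $\chi_n(x)=e^{2\pi ix/2^n}$, which depends only on $x$ modulo $2^n$. For distinct $n\ge1$ these are distinct characters, hence orthonormal. Let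
$$n_j=j^2,\qquad E_i=\{0,\dots,2^{n_i}-1\}^d,\qquad c_j=\frac{j^{-1/2}}{\log(j+1)},\qquad\phi=\sum_{j\ge1}c_j\chi_{n_j}.$$
Since $\sum c_j^2=\sum\frac1{j\log^2(j+1)}<\infty$, $\phi\in L^2$.

**Step 1: the averages of one character.** We have $M_i\chi_{n_j}=\omega_{i,j}\chi_{n_j}$ with
$$\omega_{i,j}=2^{-n_i}\sum_{0\le u<2^{n_i}}e^{-2\pi iu/2^{n_j}}$$
(in the exponent $i$ is the imaginary unit). If $j\le i$, the sum runs over full periods of a nontrivial root of unity, so $\omega_{i,j}=0$. If $j>i$, then
$$|1-\omega_{i,j}|\le2\pi2^{n_i-n_j}\le2\pi2^{-(i+j)},\qquad\text{because }j^2-i^2=(j-i)(j+i)\ge i+j .$$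

**Step 2: one character dominates.** Since $M_i$ is continuous on $L^2$, almost everywhere for $i\ge2$
$$(M_{i-1}-M_i)\phi=c_i\,\omega_{i-1,i}\,\chi_{n_i}+\sum_{j>i}c_j(\omega_{i-1,j}-\omega_{i,j})\chi_{n_j};$$
the characters with $j<i$ drop out as both factors vanish. In the last sum $|\omega_{i-1,j}-\omega_{i,j}|\le6\pi2^{-(i+j)}$, so the sum converges absolutely and is at most $C2^{-i}$ in absolute value. As $|\omega_{i-1,i}|\to1$ and $2^{-i}=o(c_i)$, almost everywhere, for all large $i$,
$$|(M_{i-1}-M_i)\phi|\ge c_i/2 .$$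

**Step 3: divergence.** For $0<q<2$, $\sum_ic_i^q=\sum_ii^{-q/2}\log(i+1)^{-q}=\infty$, since $q/2<1$. (For $q\le0$ the claim is trivial: by Step 2 the terms $|(M_{i-1}-M_i)\phi|$ are positive for large $i$ and tend to $0$, so their $q$-th powers are eventually at least $1$.) Hence $\sum_i|(M_i-M_{i+1})\phi|^q=\infty$ almost everywhere for every $q<2$, which is Theorem 2(b). $\square$
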